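\title{Powers of finite simple groups as Beauville groups}

\begin{abstract}
A finite group $G$ is a Beauville group if it has two generating triples $(a,b,c)$ with $abc=1$, both of hyperbolic type, such that no nontrivial power of an entry of one triple is conjugate to a power of an entry of the other. We prove that a nonabelian finite characteristically simple group $G=H^k$ is a Beauville group if and only if $G$ is $2$-generated and $G\not\cong A_5$, as conjectured by Jones. The main tool is the set of coordinates in which a subgroup of prime order of $H^k$ is nontrivial. For $k\ge3$ the two triples can be arranged so that these sets never agree, provided $H$ has enough generating pairs compared with the number of its element orders, and we verify this inequality for the groups of Lie type that remain to be treated. The case $k=2$ is reduced to the action of $\operatorname{Out}(H)$ on classes of subgroups of prime order. We also treat products of nonisomorphic simple groups.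
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal C_1,\mathcal C_2$ be compact Riemann surfaces of genus at least $2$, and let $G$ be a finite group that acts faithfully on each $\mathcal C_i$ and freely on $\mathcal C_1\times\mathcal C_2$. Suppose that $\mathcal C_i/G\cong\mathbb P^1(\mathbb C)$ and that each covering $\mathcal C_i\to\mathbb P^1(\mathbb C)$ is ramified over three points. The complex surface $(\mathcal C_1\times\mathcal C_2)/G$ is then called a \emph{Beauville surface} (of unmixed type), and $G$ is called a \emph{Beauville group}.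

This property can be read off from the group. A \emph{triple} of a finite group $G$ is a sequence $X=(a,b,c)$ of elements with $abc=1$ and $\langle a,b,c\rangle=G$. Its \emph{type} is the sequence $(l,m,n)$ of the orders of $a,b,c$, and it is \emph{hyperbolic} if $l^{-1}+m^{-1}+n^{-1}<1$. Let $\Sigma(X)$ be the set of all conjugates in $G$ of all powers of $a$, $b$ and $c$. Then $G$ is a Beauville group if and only if it has two hyperbolic triples $X,X'$ with
\[
\Sigma(X)\cap\Sigma(X')=\{1\}.
\]
Such a pair $(X,X')$ is a \emph{Beauville structure} on $G$, and this is the form of the definition that we use. The dictionary is as follows. A triple describes an action of $G$ on a curve with quotient $\mathbb P^1(\mathbb C)$ and three branch points; the point stabilizers are the conjugates of $\langle a\rangle,\langle b\rangle,\langle c\rangle$, so that $\Sigma(X)$ is the set of elements with a fixed point; the Riemann--Hurwitz formula $2g-2=|G|(1-l^{-1}-m^{-1}-n^{-1})$ turns the condition $g\ge 2$ on the genus into hyperbolicity; and $G$ acts freely on the product exactly when no element other than $1$ has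 a fixed point on both curves.

A finite group is \emph{characteristically simple} if its only characteristic subgroups are itself and $1$; equivalently, it is a cartesian power $H^k$ of a simple group $H$. The following facts are known, and we use them without proof.
\begin{itemize}
\item[(K1)] Every nonabelian finite simple group other than $A_5$ is a Beauville group, and $A_5$ is not.
\item[(K2)] For $H=A_n$ $(n\ge5)$ and $k\ge1$, the group $H^k$ is a Beauville group if and only if it is $2$-generated and not isomorphic to $A_5$.
\item[(K3)] The same equivalence holds when $H$ is a simple group $L_2(q)$, $L_3(q)$, $U_3(q)$, a Suzuki group $Sz(2^e)$, a small Ree group $R(3^e)$, or one of the $26$ sporadic simple groups.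
\end{itemize}
A Beauville group is generated by two elements, so $2$-generation is a necessary condition. It is conjectured in \cite{Jones} that for nonabelian characteristically simple groups it is also sufficient, with $A_5$ as the only exception. We prove this.

\begin{theorem}\label{thm:main}
Let $G=H^k$, where $H$ is a nonabelian finite simple group and $k\ge1$. Then $G$ is a Beauville group if and only if $G$ is $2$-generated and $G\not\cong A_5$. Equivalently, $H^k$ is a Beauville group if and only if $1\le k\le N(H)$, where $N(H)$ is the number of orbits of $\operatorname{Aut}(H)$ on generating pairs of $H$, with the single exception $(H,k)=(A_5,1)$.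
\end{theorem}

To see where the difficulty lies, recall P.~Hall's description of the triples of $H^k$ (Lemma~\ref{lem:hall}): such a triple is a list of $k$ triples of $H$, no two of which are related by an automorphism of $H$. The first idea is to put a Beauville structure of $H$ into each coordinate. One cannot use the same structure twice, so this needs many structures on $H$, whereas (K1) supplies one. When $k=N(H)$ the situation is tighter still: each of the two lists must contain every triple of $H$ up to automorphism, and the only freedom left is the order in which the triples are listed and the choice of representatives.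

The way out is to stop asking for trivial intersections coordinate by coordinate. A subgroup of prime order in $H^k$ is nontrivial in a certain set of coordinates, its \emph{support}, and conjugate subgroups have the same support. So it suffices to arrange two lists in such a way that the supports arising from the first never equal those arising from the second, and this depends only on the orders of the entries. Section~\ref{sec:supports} sets this up and shows it at work on $A_5\times A_5$. Section~\ref{sec:three} gives three arrangements, for small, large and intermediate $k\ge3$; together they cover all $k$ with $3\le k\le N(H)$ as soon as $N(H)$ exceeds a small multiple of $\omega^3$, where $\omega$ is the number of orders of nontrivial elements of $H$. For $k=2$ there are only three possible supports, and a different argument, starting from (K1), is given in Section~\ref{sec:two}; its last step uses the facts on groups of Lie type collected in Section~\ref{sec:lie}. Section~\ref{sec:ineq} verifies the inequality between $N(H)$ and $\omega^3$ and completes the proof. Section~\ref{sec:products}, which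 is not needed for Theorem~\ref{thm:main}, deals with products of nonisomorphic simple groups.

Besides (K1)--(K3) and the classification of finite simple groups, the proof relies on three theorems on generation of simple groups \cite{GK,King,MQR}, on the standard theory of groups of Lie type \cite{Carter,GLS}, on the Hall--Petrescu formula \cite{Huppert}, and on data from \cite{ATLAS} for a few small groups. Each is stated where it is used.

\section{Triples, lists and supports}\label{sec:supports}

We write $x^g=g^{-1}xg$. Automorphisms are also written as exponents, and products of automorphisms and of permutations are read from left to right. The order of $x$ is $o(x)$, and $m_p$ is the largest power of the prime $p$ dividing $m$. For a triple $X$, the set $\Sigma(X)$ is closed under conjugation and under taking powers. Hence if $\Sigma(X)\cap\Sigma(X')\ne\{1\}$, then this intersection contains an element of prime order.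

\subsection{Hyperbolicity}

A group with a triple of type $(l,m,n)$ is a quotient of the triangle group
\[
\Delta(l,m,n)=\langle x,y,z\mid x^l=y^m=z^n=xyz=1\rangle .
\]
If one of $l,m,n$ equals $1$, this group is cyclic. Otherwise, if $l^{-1}+m^{-1}+n^{-1}>1$, then up to order $(l,m,n)$ is $(2,2,n)$, $(2,3,3)$, $(2,3,4)$ or $(2,3,5)$, and $\Delta$ is dihedral, $A_4$, $S_4$ or $A_5$. If the sum equals $1$, then $(l,m,n)$ is $(3,3,3)$, $(2,4,4)$ or $(2,3,6)$, and $\Delta$ is a group of orientation-preserving isometries of the Euclidean plane, hence solvable. This gives the following.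

\begin{lemma}\label{lem:hyp}
Let $G$ be a finite group that is neither solvable nor isomorphic to $A_5$. Then every triple of $G$ is hyperbolic. Thus $G$ is a Beauville group as soon as it has triples $X,X'$ with $\Sigma(X)\cap\Sigma(X')=\{1\}$.
\end{lemma}

The same list explains the exception.

\begin{lemma}\label{lem:A5}
Every triple of $A_5$ has an entry of order $5$, and $A_5$ is not a Beauville group.
\end{lemma}

\begin{proof}
The entries of a triple are nontrivial, since $A_5$ is not cyclic. If none has order $5$, then all orders lie in $\{2,3\}$, and $A_5$ is a quotient of one of the solvable groups $\Delta(2,2,2)$, $\Delta(2,2,3)$, $\Delta(2,3,3)$, $\Delta(3,3,3)$, which is absurd. So $\Sigma(X)$ contains a Sylow $5$-subgroup, and hence all of them, for every triple $X$.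
\end{proof}

\subsection{Triples of $H^k$}

From now on $H$ is a nonabelian finite simple group. The entries of a triple of $H$ are nontrivial. Two triples $X,Y$ of $H$ are \emph{equivalent}, written $X\sim Y$, if some automorphism of $H$ maps $X$ to $Y$ entry by entry; the equivalence classes are simply called \emph{classes}. Equivalent triples have the same type. Since $(a,b)\mapsto(a,b,(ab)^{-1})$ is a bijection from generating pairs to triples, the number of classes is the number $N=N(H)$ of Theorem~\ref{thm:main}.

The \emph{rotation} of $X=(a,b,c)$ is $\rho X=(b,c,a)$. It is a triple, because $bca=(abc)^a=1$. We have $\rho^3=1$ and $\Sigma(\rho X)=\Sigma(X)$, and $\rho$ permutes the classes. We number the three positions of a triple by $\mathbb Z/3$, so that the entry of $\rho^j(a_0,a_1,a_2)$ in position $x$ is $a_{x+j}$.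

Let $\mathcal X=(X_1,\dots,X_k)$ be a sequence of triples $X_i=(a_{i0},a_{i1},a_{i2})$ of $H$. Reading it coordinatewise gives elements $\mathbf a_x=(a_{1x},\dots,a_{kx})$ of $H^k$, for $x\in\mathbb Z/3$, with $\mathbf a_0\mathbf a_1\mathbf a_2=1$. We call $\mathcal X$ a \emph{$k$-list} if the $X_i$ are pairwise inequivalent.

\begin{lemma}[P.~Hall]\label{lem:hall}
The elements $\mathbf a_0,\mathbf a_1,\mathbf a_2$ generate $H^k$ if and only if $\mathcal X$ is a $k$-list. Hence the triples of $H^k$ are the $k$-lists, and $H^k$ is $2$-generated if and only if $k\le N$.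
\end{lemma}

\begin{proof}
If $X_j=X_i^\alpha$ with $i\neq j$, then the $\mathbf a_x$ lie in the proper subgroup of $H^k$ defined by $h_j=h_i^\alpha$. Conversely, let the $X_i$ be pairwise inequivalent. Let $E$ be the free group on two generators and let $K_i$ be the kernel of the epimorphism $E\to H$ that sends the generators to $a_{i0},a_{i1}$. Two epimorphisms onto $H$ with the same kernel differ by an automorphism of $H$, so the $K_i$ are distinct maximal normal subgroups of $E$. Put $L_j=K_1\cap\dots\cap K_j$. We show by induction on $j$ that the natural map $E/L_j\to\prod_{i\le j}E/K_i$ is an isomorphism; for $j=k$ this is the claim. Suppose it holds for $j-1$. Because $H$ is simple and nonabelian, every normal subgroup of $H^{j-1}$ is a product of some of the factors, so the maximal normal subgroups of $E$ containing $L_{j-1}$ are $K_1,\dots,K_{j-1}$. Thus $K_j\not\ge L_{j-1}$, so $K_jL_{j-1}=E$ and $E/L_j\cong E/L_{j-1}\times E/K_j$. Finally, a triple of $H^k$ projects to a triple of $H$ in each coordinate, so every triple of $H^k$ arises from a $k$-list.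
\end{proof}

We write $\Sigma(\mathcal X)\subseteq H^k$ for the set attached to the triple $(\mathbf a_0,\mathbf a_1,\mathbf a_2)$.

\subsection{Supports}

Let $\mathcal X$ be a $k$-list, $x$ a position and $p$ a prime dividing $o(\mathbf a_x)$. The \emph{support}
\[
S_p(\mathcal X,x)=\{\,i: o(a_{ix})_p=o(\mathbf a_x)_p\,\}
\]
is the nonempty set of coordinates in which the $p$-part of the order of the entry is largest. The unique subgroup of order $p$ in $\langle\mathbf a_x\rangle$ is generated by $\mathbf a_x^{\,m/p}$, where $m=o(\mathbf a_x)$ is the least common multiple of the $o(a_{ix})$. Its $i$th coordinate $a_{ix}^{\,m/p}$ is nontrivial if and only if $o(a_{ix})\nmid m/p$, that is, if and only if $i\in S_p(\mathcal X,x)$, and in that case it generates the subgroup of order $p$ of $\langle a_{ix}\rangle$. Note that supports depend only on the types of the $X_i$.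

\begin{lemma}[Support criterion]\label{lem:support}
Let $\mathcal X=(X_i)$ and $\mathcal X'=(X'_i)$ be $k$-lists with $\Sigma(\mathcal X)\cap\Sigma(\mathcal X')\ne\{1\}$. Then there are a prime $p$ and positions $x,y$ such that $S_p(\mathcal X,x)=S_p(\mathcal X',y)$ and $\Sigma(X_i)\cap\Sigma(X'_i)\neq\{1\}$ for every $i$ in this common support.
\end{lemma}

\begin{proof}
Take an element of prime order $p$ in the intersection. The subgroup it generates is conjugate to the subgroup $P$ of order $p$ of some $\langle\mathbf a_x\rangle$ and to the subgroup $P'$ of order $p$ of some $\langle\mathbf a'_y\rangle$. Conjugation in $H^k$ acts coordinate by coordinate. So $P$ and $P'$ are nontrivial in the same coordinates, and in each such coordinate $i$ their projections are conjugate subgroups of order $p$ of $H$, one contained in $\Sigma(X_i)$ and the other in $\Sigma(X'_i)$.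
\end{proof}

For $k\ge2$, Lemma~\ref{lem:hyp} applies to $H^k$. So $H^k$ is a Beauville group if it has two $k$-lists such that either no support of the first equals a support of the second for the same prime, or $\Sigma(X_i)\cap\Sigma(X'_i)=\{1\}$ for all $i$.

\begin{example}\label{ex:A5}
The group $A_5\times A_5$ is a Beauville group although $A_5$ is not, so here only supports can help. In $A_5$ we have
\[
(12)(34)\cdot(135)=(12345),\qquad (123)\cdot(345)=(12453),\qquad (12)(34)\cdot(13245)=(14235).
\]
A proper subgroup of $A_5$ has index at least $5$, hence order at most $12$. The first two pairs of factors generate subgroups of order divisible by $30$ and by $15$, so they generate $A_5$. The third pair generates a subgroup of order divisible by $10$; it is not dihedral of order $10$, where a reflection times a rotation is an involution, so it is $A_5$. Appending the inverse of the product, we obtain triples $X_{235}$, $X_{335}$, $X_{255}$ of types $(2,3,5)$, $(3,3,5)$, $(2,5,5)$. Consider the $2$-lists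
\[
\mathcal X=(X_{235},\,X_{335}),\qquad \mathcal X'=(\rho^2X_{335},\,X_{255}).
\]
In $\mathcal X$ the entries of order $5$ are aligned in one position, and in $\mathcal X'$ they are staggered. The orders in the two coordinates, and the supports, are as follows.
\begin{center}
\begin{tabular}{c|cl|cl}
position & \multicolumn{2}{c|}{$\mathcal X$} & \multicolumn{2}{c}{$\mathcal X'$}\\ \hline
$0$ & $(2,3)$ & $S_2=\{1\}$, $S_3=\{2\}$ & $(5,2)$ & $S_5=\{1\}$, $S_2=\{2\}$\\
$1$ & $(3,3)$ & $S_3=\{1,2\}$ & $(3,5)$ & $S_3=\{1\}$, $S_5=\{2\}$\\
$2$ & $(5,5)$ & $S_5=\{1,2\}$ & $(3,5)$ & $S_3=\{1\}$, $S_5=\{2\}$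
\end{tabular}
\end{center}
For no prime does a support on the left occur on the right, so $\Sigma(\mathcal X)\cap\Sigma(\mathcal X')=\{1\}$. For instance, the elements of order $5$ in $\Sigma(\mathcal X)$ are nontrivial in both coordinates, while those in $\Sigma(\mathcal X')$ lie in $A_5\times1$ or $1\times A_5$.
\end{example}

\section{Three constructions for $k\ge3$}\label{sec:three}

In this section $H$ is any nonabelian finite simple group. We use the following invariants of $H$:
\begin{itemize}
\item $\pi$ is the number of primes dividing $|H|$; by Burnside's $p^aq^b$-theorem, $\pi\ge3$;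
\item $\omega$ is the number of different orders of nontrivial elements of $H$; thus $\omega\ge\pi$;
\item $N_1$ is the largest number of classes of triples that have one and the same type; there are at most $\omega^3$ types, so $N_1\ge N/\omega^3$;
\item $n_0=3+\lfloor\log_3\pi\rfloor$ and $\Theta=3n_0-2=7+3\lfloor\log_3\pi\rfloor$.
\end{itemize}
Then $n_0\ge4$, $\Theta\ge10$, and $3^{n_0-2}>\pi$. The result of this section is the following.

\begin{proposition}\label{prop:three}
If $N>\Theta\,\omega^3$, then $H^k$ is a Beauville group for all $k$ with $3\le k\le N$.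
\end{proposition}

\subsection{A staggered block}

All three constructions need a list in which no support is the whole set of coordinates. By a theorem of King \cite{King}, $H$ is generated by an involution $s$ and an element $t$ of prime order. This prime is odd, since two involutions generate a dihedral group. Fix the triple $U=(s,t,z)$ with $z=(st)^{-1}$. The only property of $U$ that we use is that $o(s)$ and $o(t)$ are coprime.

\begin{lemma}\label{lem:U}
The triples $U,\rho U,\rho^2U$ are pairwise inequivalent. In a $k$-list that contains all three, every support is a nonempty proper subset of $\{1,\dots,k\}$.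
\end{lemma}

\begin{proof}
If two of the three were equivalent, then applying a suitable power of $\rho$ would give $U\sim\rho U$, and so $o(s)=o(t)$, which is false. The triples are $(s,t,z)$, $(t,z,s)$, $(z,s,t)$, so each position has the entry $s$ in one coordinate and $t$ in another. A prime $p$ fails to divide one of $o(s),o(t)$, and the corresponding coordinate is not in the support for $p$.
\end{proof}

\subsection{Small $k$ and large $k$}

The first construction sets a staggered list against an aligned one, as in Example~\ref{ex:A5}.

\begin{lemma}\label{lem:small}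
If $3\le k\le N_1$, then $H^k$ is a Beauville group.
\end{lemma}

\begin{proof}
Let $\mathcal X$ consist of $U,\rho U,\rho^2U$ and representatives of any $k-3$ further classes, and let $\mathcal X'$ consist of $k$ inequivalent triples of one type. Every support of $\mathcal X'$ is $\{1,\dots,k\}$, and no support of $\mathcal X$ is. Apply Lemma~\ref{lem:support}.
\end{proof}

For $k$ close to $N$ the two lists must contain nearly the same classes, so we take the same triples and shuffle the coordinates.

\begin{lemma}\label{lem:large}
If $9\pi<k\le N$, then $H^k$ is a Beauville group.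
\end{lemma}

\begin{proof}
Let $\mathcal X$ be a $k$-list containing $U,\rho U,\rho^2U$. For $\sigma\in S_k$ let $\mathcal X^\sigma$ be the list that has $X_i$ in coordinate $\sigma(i)$; its supports are the sets $\sigma S_p(\mathcal X,y)$. Fix $p,x,y$. If $S_p(\mathcal X,x)$ and $S_p(\mathcal X,y)$ have the same size $m$, then $1\le m\le k-1$ by Lemma~\ref{lem:U}, and the number of $\sigma$ with $\sigma S_p(\mathcal X,y)=S_p(\mathcal X,x)$ is $m!\,(k-m)!=k!/\binom km\le(k-1)!$; if the sizes differ, there is no such $\sigma$. There are at most $9\pi$ choices of $(p,x,y)$, and $9\pi\,(k-1)!<k!$. So for some $\sigma$ no support of $\mathcal X^\sigma$ equals a support of $\mathcal X$ for the same prime.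
\end{proof}

\subsection{Intermediate $k$}

Lemmas~\ref{lem:small} and~\ref{lem:large} would suffice if $N\geq 9\pi\omega^3$. For small groups our estimates do not give this: for $L_5(2)$ we shall only have $N/\omega^3\ge11.2$, while $9\pi=45$. The loss in Lemma~\ref{lem:large} comes from supports with one element, which a random permutation matches with probability $1/k$. The third construction builds both lists from full $\rho$-orbits and shifts them cyclically. A coincidence of supports then forces a rigid pattern across all $n\approx k/3$ orbits, and a random rotation of the orbits destroys it except with probability $3^{-(n-1)}$. This is why the threshold drops from $9\pi$ to $3n_0$, which is logarithmic in $\pi$.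

Call a class \emph{free} if it is not fixed by $\rho$. The free classes fall into $\rho$-orbits of length $3$, called \emph{free orbits}, and the types of the triples in an orbit agree up to cyclic rotation; we speak of the \emph{cyclic type} of the orbit. The orbit $O_U$ of $U$ is free.

\begin{lemma}\label{lem:middle}
Suppose that $N>10\,\omega^3$ and that at least $N/2$ classes are free. If $3n_0\le k\le9\pi$, then $H^k$ is a Beauville group.
\end{lemma}

\begin{proof}
Write $k=3n+e$ with $0\le e\le2$, so that $n_0\le n\le3\pi$.

\emph{Choice of orbits.} The $e$ coordinates left over after $n$ full orbits must be filled with triples that do not capture a support on their own. We therefore look for two orbits of the same cyclic type. There are at least $N/6>\frac53\omega^3$ free orbits. The number of cyclic types is at most $(\omega^3+2\omega)/3$, namely $\omega$ constant ones and $(\omega^3-\omega)/3$ others, and $\frac53\omega^3-1>(\omega^3+2\omega)/3$ because $4\omega^3>2\omega+3$. So there are distinct free orbits $O_1,O_2$, both different from $O_U$, of the same cyclic type. Moreover $\omega^3\ge9\omega\ge9\pi$,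 so the number of free orbits exceeds $15\pi\ge n+1$. Choose triples $B_0=U$, $B_1$ in $O_1$, $Y$ in $O_2$, and $B_2,\dots,B_{n-1}$ in distinct free orbits other than $O_U,O_1,O_2$. Write $B_i=(b_{i0},b_{i1},b_{i2})$.

\emph{The lists.} Label the coordinates by the pairs $(i,j)\in\mathbb Z/n\times\mathbb Z/3$, the \emph{block coordinates}, and by $E_1,\dots,E_e$. The list $\mathcal X$ has $\rho^jB_i$ and the list $\mathcal X'$ has $\rho^jB_{i+1}$ in coordinate $(i,j)$; both have $\rho^{u-1}Y$ in coordinate $E_u$. For $e=2$:
\[
\begin{array}{c|ccc|ccc|c|ccc|cc}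
\mathcal X& B_0&\rho B_0&\rho^2B_0&B_1&\rho B_1&\rho^2B_1&\cdots&B_{n-1}&\rho B_{n-1}&\rho^2B_{n-1}&Y&\rho Y\\
\mathcal X'& B_1&\rho B_1&\rho^2B_1&B_2&\rho B_2&\rho^2B_2&\cdots&B_{0}&\rho B_{0}&\rho^2B_{0}&Y&\rho Y
\end{array}
\]
Both are $k$-lists, since the orbits are free and distinct.

\emph{The supports.} Let $p$ be a prime dividing the order of some entry in the lists, and let $p^\lambda$ be the largest of the numbers $o(b_{ix})_p$. The entries of $Y$ have the same orders as those of $B_1$, so their $p$-parts are at most $p^\lambda$; in particular $\lambda\ge1$. Put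
\[
S_i=\{\,x\in\mathbb Z/3: o(b_{ix})_p=p^\lambda\,\};
\]
at least one $S_i$ is nonempty. The entry of $\rho^jB_i$ in position $x$ is $b_{i,x+j}$, and $x+j$ runs through $\mathbb Z/3$ as $j$ does. So in every position of either list the largest $p$-part is $p^\lambda$, and $S_p(\mathcal X,x)$ and $S_p(\mathcal X',y)$ meet the block coordinates in
\[
\{(i,j):x+j\in S_i\}\qquad\text{and}\qquad\{(i,j):y+j\in S_{i+1}\}
\]
respectively. If these two sets are equal, then $S_{i+1}=S_i+\eta$ for all $i$, where $\eta=y-x$. Hence
\begin{equation}\label{eq:pattern}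
S_i=S_0+i\eta\qquad(0\le i\le n-1),
\end{equation}
and $S_0\ne\emptyset$ because some $S_i$ is nonempty.

\emph{Destroying the pattern.} We may replace $B_i$ by $\rho^{\nu_i}B_i$ for $1\le i\le n-1$, with any vector $\nu=(\nu_1,\dots,\nu_{n-1})\in(\mathbb Z/3)^{n-1}$. This leaves $\lambda$ and $S_0$ unchanged and replaces $S_i$ by $S_i-\nu_i$. Call $\nu$ \emph{bad} for $(p,\eta)$ if $S_0\neq\emptyset$ and $S_i-\nu_i=S_0+i\eta$ for $1\le i\le n-1$. Since $B_0=U$ and $o(s),o(t)$ are coprime, $S_0\ne\mathbb Z/3$. A nonempty proper subset of $\mathbb Z/3$ is not fixed by any nonzero translation, so the equation $S_i-\nu_i=S_0+i\eta$ has at most one solution $\nu_i$. Thus at most one vector is bad for each pair $(p,\eta)$, and at most $3\pi$ vectors are bad in all. As $3\pi<3^{n_0-1}\le3^{n-1}$, some $\nu$ is bad for no pair. For this choice \eqref{eq:pattern} never holds, no support of $\mathcal X$ equals a support of $\mathcal X'$ for the same prime, and Lemma~\ref{lem:support} applies.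
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
We have $N_1\ge N/\omega^3>3n_0-2$, so Lemma~\ref{lem:small} covers $3\le k\le 3n_0-1$. Lemma~\ref{lem:large} covers $9\pi<k\le N$. Let $3n_0\le k\le9\pi$. Since $\Theta\ge10$ we have $N>10\,\omega^3$, and if at least half of the classes are free, Lemma~\ref{lem:middle} applies. Otherwise more than $N/2$ classes are fixed by $\rho$. Their types have the form $(m,m,m)$, and there are at most $\omega$ such types, so $N_1>N/(2\omega)>5\omega^2\ge5\pi^2\ge9\pi$, and Lemma~\ref{lem:small} applies.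
\end{proof}

\section{Groups of Lie type}\label{sec:lie}

By the classification of finite simple groups, a nonabelian finite simple group not covered by (K2) and (K3) belongs to the following list $\mathcal L$:
\begin{quote}
$L_n(q),U_n(q)$ $(n\ge4)$; $PSp_{2n}(q)$ $(n\ge2)$; $\Omega_{2n+1}(q)$ ($n\ge3$, $q$ odd); $P\Omega^\pm_{2n}(q)$ $(n\ge4)$; $G_2(q)$ $(q\ge3)$; ${}^3D_4(q)$; $F_4(q)$; $E_6(q)$; ${}^2E_6(q)$; $E_7(q)$; $E_8(q)$; ${}^2F_4(q)$ $(q\ge8)$; ${}^2F_4(2)'$;
\end{quote}
where $L_4(2)\cong A_8$ and $PSp_4(2)$ (which is not simple and has derived group $A_6$) are omitted. We treat $U_4(2)\cong PSp_4(3)$ as a symplectic group.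

\subsection{Setting}\label{sub:setting}

Let $\mathbf G$ be a simple, simply connected algebraic group of rank $r$ over the algebraic closure of $\mathbb F_p$, with maximal torus $\mathbf T_0$ and root subgroups $\mathbf U_\alpha=\{x_\alpha(c)\}$, each isomorphic to the additive group of the field. All elements of $\mathbf G$ have finite order; the semisimple elements are those of order prime to $p$, the unipotent elements those of $p$-power order. Every semisimple element is conjugate to an element of $\mathbf T_0$, and every unipotent element to an element of $\mathbf U=\prod_{\alpha>0}\mathbf U_\alpha$. The \emph{Coxeter number} $h$ is one more than the height of the highest root, and the number of roots is $rh$.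

Let $\varphi$ be the standard Frobenius endomorphism $x_\alpha(c)\mapsto x_\alpha(c^p)$; it acts on $\mathbf T_0$ by $t\mapsto t^p$. A symmetry of the Dynkin diagram that preserves root lengths induces a \emph{graph automorphism} $\tau$ of $\mathbf G$, which stabilizes $\mathbf T_0$ and commutes with $\varphi$. For $q=p^f$, put $F=\varphi^f$ (untwisted case) or $F=\varphi^f\tau$ with $\tau\neq 1$ (twisted case). Every $H\in\mathcal L$ other than ${}^2F_4(q)$ and ${}^2F_4(2)'$ has the form $H=\mathbf G^F/Z$ with $Z=Z(\mathbf G^F)$, and we call these groups \emph{ordinary}. The order $d=|Z|$ is prime to $p$. The remaining groups ${}^2F_4(q)$ and ${}^2F_4(2)'$ are subgroups of $F_4(q)$ and $F_4(2)$.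

Table~\ref{tab:data} recalls the parameters. If $d_1,\dots,d_r$ are the degrees in the last column, then $\sum d_i=rh/2+r$ and $|\mathbf G^F|=q^{rh/2}\prod_i(q^{d_i}\mp1)$, with the plus sign exactly for the degrees marked $+$; the exception is $|{}^3D_4(q)|=q^{12}(q^2-1)(q^6-1)(q^8+q^4+1)$.

\begin{table}[ht]
\begin{center}
\begin{tabular}{llcccll}
type & $H$ & $r$ & $h$ & $d$ & $g$ & degrees\\ \hline
$A_{n-1}$ & $L_n(q)$ & $n-1$ & $n$ & $(n,q-1)$ & $2$ & $2,3,\dots,n$\\
${}^2A_{n-1}$ & $U_n(q)$ & $n-1$ & $n$ & $(n,q+1)$ & $2$ & $2,3^+,4,5^+,\dots$\\
$B_n$ & $\Omega_{2n+1}(q)$ & $n$ & $2n$ & $2$ & $1$ & $2,4,\dots,2n$\\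
$C_n$ & $PSp_{2n}(q)$ & $n$ & $2n$ & $(2,q-1)$ & $1$ ($2$ if $n=p=2$) & $2,4,\dots,2n$\\
$D_n$ & $P\Omega^+_{2n}(q)$ & $n$ & $2n-2$ & $(4,q^n-1)$ & $2$ ($6$ if $n=4$) & $2,4,\dots,2n-2,n$\\
${}^2D_n$ & $P\Omega^-_{2n}(q)$ & $n$ & $2n-2$ & $(4,q^n+1)$ & $2$ & $2,4,\dots,2n-2,n^+$\\
${}^3D_4$ & & $4$ & $6$ & $1$ & $3$ & \\
$G_2$ & & $2$ & $6$ & $1$ & $1$ ($2$ if $p=3$) & $2,6$\\
$F_4$ & & $4$ & $12$ & $1$ & $1$ ($2$ if $p=2$) & $2,6,8,12$\\
$E_6$ & & $6$ & $12$ & $(3,q-1)$ & $2$ & $2,5,6,8,9,12$\\
${}^2E_6$ & & $6$ & $12$ & $(3,q+1)$ & $2$ & $2,5^+,6,8,9^+,12$\\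
$E_7$ & & $7$ & $18$ & $(2,q-1)$ & $1$ & $2,6,8,10,12,14,18$\\
$E_8$ & & $8$ & $30$ & $1$ & $1$ & $2,8,12,14,18,20,24,30$
\end{tabular}
\end{center}
\caption{The ordinary groups $H=\mathbf G^F/Z$ in $\mathcal L$, with $q=p^f$: rank $r$, Coxeter number $h$, order $d$ of $Z$, and the number $g$ with $|\operatorname{Out}(H)|=dfg$.}\label{tab:data}
\end{table}

We use two theorems. The first is due to Steinberg; see \cite[\S3.7]{Carter}. It depends on $\mathbf G$ being simply connected.
\begin{itemize}
\item[(S)] Semisimple elements of $\mathbf G^F$ that are conjugate in $\mathbf G$ are conjugate in $\mathbf G^F$, and $\mathbf G^F$ has exactly $q^r$ conjugacy classes of semisimple elements.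
\end{itemize}
The second is the structure of the automorphism group \cite[Theorem~2.5.12]{GLS}. For ordinary $H$, the \emph{inner-diagonal} automorphisms are induced by conjugation with elements of $\mathbf G$ that normalize $\mathbf G^F$; let $D$ be their image in $\operatorname{Out}(H)$.
\begin{itemize}
\item[(A1)] $D$ is a normal subgroup of order $d$ of $\operatorname{Out}(H)$, and $|\operatorname{Out}(H)|=dfg$ with $g$ as in Table~\ref{tab:data}.
\item[(A2)] $\operatorname{Out}(H)/D$ is abelian unless $H=P\Omega_8^+(q)$. In that case $\operatorname{Out}(H)/D=\Phi\times\Gamma$, where $\Phi$ is the cyclic group generated by the image of $\varphi$ and $\Gamma\cong S_3$ is induced by graph automorphisms.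
\item[(A3)] In types $A_n$ $(n\ge2)$ and $E_6$, $\operatorname{Aut}(H)$ is generated by the inner-diagonal automorphisms, $\varphi$ and the graph automorphism $\tau$ of order $2$. In types ${}^2A_n$ and ${}^2E_6$ it is generated by the inner-diagonal automorphisms and $\varphi$.
\item[(A4)] For $q=2^f\ge8$, $\operatorname{Out}({}^2F_4(q))$ is cyclic of order $f$. Also $|\operatorname{Out}({}^2F_4(2)')|=2$ by \cite{ATLAS}.
\end{itemize}

\subsection{Automorphisms and subgroups of prime order}

Automorphisms may well move conjugacy classes of semisimple elements. The next lemma says that most of them send such an element to a conjugate of one of its powers, and so do not move the class of the subgroup it generates. This is what matters for the sets $\Sigma(X)$.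

\begin{lemma}\label{lem:fix}
Let $H\in\mathcal L$ be ordinary, and let $P\le H$ be a subgroup of prime order $\ell\ne p$. Let $\alpha\in\operatorname{Aut}(H)$ be inner-diagonal, or induced by $\varphi$, or, when $\mathbf G$ has type $A_n$ $(n\ge2)$ or $E_6$, induced by the graph automorphism $\tau$ of order $2$. Then $P^\alpha$ is conjugate to $P$ in $H$.
\end{lemma}

\begin{proof}
Let $P=\langle x\rangle$ and let $\hat x\in\mathbf G^F$ be a preimage of $x$. Its order divides $\ell d$, so $\hat x$ is semisimple, and $\hat x=t^y$ with $t\in\mathbf T_0$, $y\in\mathbf G$. We show that the image of $\hat x$ under the map inducing $\alpha$ is conjugate in $\mathbf G$ to $\hat x^{\,j}$ for some $j\in\{1,p,-1\}$. Both elements lie in $\mathbf G^F$, so by (S) they are conjugate in $\mathbf G^F$. Then $x^\alpha$ is conjugate to $x^j$ in $H$, and $\langle x^j\rangle=P$ because $\ell\neq p$.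

If $\alpha$ is inner-diagonal, take $j=1$. If $\alpha$ is induced by $\varphi$, then $\varphi(\hat x)=(t^p)^{\varphi(y)}$ is conjugate to $t^p$ and hence to $(t^p)^y=\hat x^{\,p}$. In types $A_n$ $(n\ge2)$ and $E_6$, the nontrivial symmetry of the Dynkin diagram acts on the roots as $-w_0$, where $w_0$ is the longest element of the Weyl group. So $\tau$ and the map $t\mapsto w_0(t)^{-1}$ have the same effect on the roots; the roots span a subgroup of finite index in the torsion-free character group of $\mathbf T_0$, so the two maps agree on $\mathbf T_0$. Since $w_0(t)$ is conjugate to $t$ by an element of the normalizer of $\mathbf T_0$, the element $\tau(\hat x)=\tau(t)^{\tau(y)}$ is conjugate to $t^{-1}$ and hence to $\hat x^{-1}$.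
\end{proof}

\subsection{The number of element orders}

For $SL_n$, where $h=n$, a unipotent matrix $1+\nu$ satisfies $(1+\nu)^{p^m}=1+\nu^{p^m}=1$ as soon as $p^m\ge n$. The same bound holds in every type. To prove it without matrices we use the Hall--Petrescu formula \cite[III.9.4]{Huppert}: for elements $x_1,\dots,x_n$ of a group and $m\ge1$ there are elements $c_j$ in the $j$th term $\gamma_j(\langle x_1,\dots,x_n\rangle)$ of the lower central series such that
\[
x_1^m\cdots x_n^m=(x_1\cdots x_n)^m\,c_2^{\binom m2}c_3^{\binom m3}\cdots c_m^{\binom mm}.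
\]

\begin{lemma}\label{lem:unip}
If $p^m\ge h$, then $u^{p^m}=1$ for every unipotent element $u\in\mathbf G$.
\end{lemma}

\begin{proof}
We may take $u\in\mathbf U$. For $i\ge1$ let $\mathbf U_i$ be the product of the root subgroups for roots of height at least $i$. Then $\mathbf U_1=\mathbf U$, and $\mathbf U_i=1$ for $i\ge h$. Chevalley's commutator formula gives $[\mathbf U_i,\mathbf U_j]\le\mathbf U_{i+j}$, and hence $\gamma_j(\mathbf U_i)\le\mathbf U_{ij}$ by induction on $j$.

We claim that $v^p\in\mathbf U_{pi}$ for $v\in\mathbf U_i$, and argue by descending induction on $i$; for $i\ge h$ there is nothing to prove. Write $v=x_1\cdots x_n$, where each factor lies in a root subgroup contained in $\mathbf U_i$ and so has trivial $p$th power. The Hall--Petrescu formula with $m=p$ gives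
\[
1=v^p\,c_2^{\binom p2}\cdots c_{p-1}^{\binom p{p-1}}c_p,\qquad c_j\in\mathbf U_{ij}.
\]
For $2\le j<p$ we have $ij>i$, so $c_j^{\,p}\in\mathbf U_{pij}\le\mathbf U_{pi}$ by induction, and $c_j^{\binom pj}$ is a power of $c_j^{\,p}$ because $p\mid\binom pj$. Also $c_p\in\mathbf U_{pi}$. So $v^p\in\mathbf U_{pi}$. Applying the claim $m$ times, starting from $u\in\mathbf U_1$, we get $u^{p^m}\in\mathbf U_{p^m}=1$.
\end{proof}

\begin{corollary}\label{cor:omega}
Let $H\in\mathcal L$ be ordinary and put $\kappa=1+\lceil\log_ph\rceil$. Then $\omega\le\kappa q^r-1$. Moreover $\omega\le5q^4-1$ for $H={}^2F_4(q)$, and $\omega\le79$ for $H={}^2F_4(2)'$.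
\end{corollary}

\begin{proof}
An element of $H$ is the image of a product $su$ of commuting elements of $\mathbf G^F$, with $s$ semisimple and $u$ unipotent. Since $p\nmid|Z|$, its order is $o(sZ)\,o(u)$. By (S) the first factor takes at most $q^r$ values, and by Lemma~\ref{lem:unip} the second is one of the $\kappa$ numbers $1,p,\dots,p^{\kappa-1}$. Discarding the order $1$ gives the bound. For $F_4(q)$ with $p=2$ we have $r=4$ and $\kappa=1+\lceil\log_212\rceil=5$, and the bound passes to subgroups.
\end{proof}

\section{The case $k=2$}\label{sec:two}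

The constructions of Section~\ref{sec:three} need room for the three triples $U,\rho U,\rho^2U$. In the $2$-list $(U,\rho U)$ position $1$ has the entries $t$ and $z$, and nothing prevents its support from being $\{1,2\}$. So for $k=2$ we start instead from a Beauville structure on $H$, which exists by (K1), and show that it can be doubled unless it is extremely symmetric. The symmetric case is then excluded with Lemma~\ref{lem:fix}.

\begin{proposition}\label{prop:two}
If $H\in\mathcal L$, then $H^2$ is a Beauville group.
\end{proposition}

The first two lemmas hold for any nonabelian simple group $H$ with a Beauville structure $(T,T')$. Write $T=(a,b,c)$.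

\begin{lemma}\label{lem:red}
Suppose that $H^2$ is not a Beauville group.
\begin{itemize}
\item[(i)] Any two triples $X,X'$ of $H$ with $\Sigma(X)\cap\Sigma(X')=\{1\}$ are equivalent. In particular $T\sim T'$.
\item[(ii)] $T\sim\rho T$. Hence $T$ and $T'$ have type $(m,m,m)$ for some $m>3$, and there is $\beta\in\operatorname{Aut}(H)$ with $a^\beta=b$, $b^\beta=c$, $c^\beta=a$.
\item[(iii)] Every triple whose entries have orders dividing $m$ is equivalent to $T$.
\item[(iv)] $m$ is not a prime power.
\item[(v)] $\beta$ is not inner.
\end{itemize}
\end{lemma}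

\begin{proof}
In (i)--(iii) we assume the contrary and exhibit two $2$-lists to which Lemma~\ref{lem:support} applies.

(i) If $X\not\sim X'$, take $(X,X')$ and $(X',X)$. In both coordinates the sets $\Sigma$ meet trivially.

(ii) If $T\not\sim\rho T$, then $T'\not\sim\rho T'$ because $T\sim T'$. Take $(T,\rho T)$ and $(T',\rho T')$; again the sets $\Sigma$ meet trivially in both coordinates, as $\rho$ does not change them. So $T\sim\rho T$, the three orders are equal, and $m>3$ since $T$ is hyperbolic.

(iii) Let $X\not\sim T$ have all orders dividing $m$. Then $X\not\sim T'$. Take $(T,X)$ and $(T',X)$. In the first list the entry in coordinate $1$ has order $m$, a multiple of the order of the entry in coordinate $2$, so every support contains $1$. If the two sets $\Sigma$ in $H^2$ met nontrivially, Lemma~\ref{lem:support} would give $\Sigma(T)\cap\Sigma(T')\ne\{1\}$.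

(iv) Suppose that $m$ is a power of a prime $p$. Then $\Sigma(T)$ and $\Sigma(T')$ consist of $p$-elements. The idea is to take a triple with one entry of order prime to $p$: each of the other two entries has only one subgroup of order $p$ in the cyclic group it generates, so one entry must account for the intersection with $\Sigma(T)$ and the other for that with $\Sigma(T')$. A cycle of odd length of such triples is then impossible.

Since $\pi\ge3$, there is an odd prime $\ell\ne p$ dividing $|H|$. Let $v\in H$ have order $\ell$. By a theorem of Guralnick and Kantor \cite{GK}, every nontrivial element of a finite simple group lies in a generating pair, so $H=\langle v,w\rangle$ for some $w$. For $i\in\mathbb Z$ put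
\[
y_i=wv^i,\qquad X_i=(y_i,\,v,\,y_{i+1}^{-1}).
\]
Each $X_i$ is a triple, since $y_iv=y_{i+1}$ and $\langle y_i,v\rangle=H$. It is inequivalent to $T$ and to $T'$, as $\ell\nmid m$. By (i), both $\Sigma(X_i)\cap\Sigma(T)$ and $\Sigma(X_i)\cap\Sigma(T')$ contain an element of prime order, necessarily $p$, and such an element is conjugate to a power of $y_i$ or of $y_{i+1}$, since $o(v)=\ell$. Call $y_i$ \emph{red} if $p\mid o(y_i)$ and the subgroup of order $p$ of $\langle y_i\rangle$ lies in $\Sigma(T)$, and \emph{blue} if $p\mid o(y_i)$ and this subgroup lies in $\Sigma(T')$. No $y_i$ is both red and blue. For each $i$, at least one of $y_i,y_{i+1}$ is red and at least one is blue, so one is red and the other blue. Thus the colors alternate with $i$. But $y_{\ell}=y_0$ and $\ell$ is odd, a contradiction.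

(v) Suppose that $\beta$ is conjugation by $x\in H$. Then $x^3$ centralizes $a,b,c$, so $x^3=1$, and $x\ne1$ because $a\ne b$. We compute
\[
(ax^{-1})^3=a\cdot x^{-1}ax\cdot x^{-2}ax^2\cdot x^{-3}=a\,a^x\,a^{x^2}=abc=1 .
\]
Also $ax^{-1}\ne1$, for otherwise $b=a^x=a$. So $W=(ax^{-1},x,a^{-1})$ has product $1$ and entries of orders $3,3,m$, and it generates $H$ because $b=a^x$. As $m\ne3$, the triple $W$ is equivalent neither to $T$ nor to $T'$. If $3\mid m$, this contradicts (iii). If $3\nmid m$, then $\Sigma(T')$ has no elements of order $3$, while each nontrivial element of $\Sigma(W)$ has order $3$ or is conjugate to a power of $a$ and so lies in $\Sigma(T)$. Hence $\Sigma(W)\cap\Sigma(T')=\{1\}$, which contradicts (i).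
\end{proof}

Besides the rotation there is a second way to make a new triple from $T$, namely $(a,b,c)\mapsto(b,a^b,c)$. Up to conjugacy of the entries it swaps the first two positions. By (iii) it is also realized by an automorphism, and the two automorphisms together produce a copy of $S_3$ in $\operatorname{Out}(H)$. A bar denotes images in $\operatorname{Out}(H)$, which acts on the set of $H$-conjugacy classes of subgroups of $H$.

\begin{lemma}\label{lem:S3}
Suppose that $H^2$ is not a Beauville group, and let $\ell$ be a prime dividing $m$. Let $\mathcal K$ be the set of $H$-conjugacy classes of the subgroups of order $\ell$ of $\langle a\rangle,\langle b\rangle,\langle c\rangle$. Then $\operatorname{Out}(H)$ has a subgroup $S\cong S_3$ that stabilizes $\mathcal K$, and an element $\bar\alpha$ with $\mathcal K^{\bar\alpha}\ne\mathcal K$.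
\end{lemma}

\begin{proof}
The sequence $(b,a^b,c)$ has product $b\cdot b^{-1}ab\cdot c=1$, generates $H$, and has type $(m,m,m)$. By Lemma~\ref{lem:red}(iii) there is $\delta\in\operatorname{Aut}(H)$ with $a^\delta=b$, $b^\delta=a^b$, $c^\delta=c$. We have $\beta^3=1$. Next,
\[
a^{\delta^2}=b^\delta=a^b=a^{ab},\qquad
b^{\delta^2}=(b^{-1}ab)^\delta=(b^{-1}a^{-1}b)\,b\,(b^{-1}ab)=b^{-1}a^{-1}bab=b^{ab},
\]
so $\delta^2$ is conjugation by $ab$. For $\mu=\beta\delta$ we have $a^\mu=b^\delta=a^b$, $b^\mu=c^\delta=c$ and $c^\mu=a^\delta=b$. Hence $\mu^2$ fixes $b$ and $c$, which generate $H$, and so $\mu^2=1$. Therefore $S=\langle\bar\beta,\bar\delta\rangle$ satisfies $\bar\beta^3=\bar\delta^2=(\bar\beta\bar\delta)^2=1$ and is a quotient of $S_3$. In a proper quotient of $S_3$ the element of order $3$ becomes trivial, but $\bar\beta\ne1$ by Lemma~\ref{lem:red}(v). So $S\cong S_3$. Both $\beta$ and $\delta$ permute the $H$-classes of $\langle a\rangle,\langle b\rangle,\langle c\rangle$, so $S$ stabilizes $\mathcal K$.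

By Lemma~\ref{lem:red}(i), $T'=T^\alpha$ for some $\alpha\in\operatorname{Aut}(H)$. The subgroups in the classes of $\mathcal K$ lie in $\Sigma(T)$ and those in the classes of $\mathcal K^{\bar\alpha}$ lie in $\Sigma(T')$. So $\mathcal K\cap\mathcal K^{\bar\alpha}=\emptyset$, and $\mathcal K\ne\emptyset$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:two}]
Suppose that $H^2$ is not a Beauville group, and take a Beauville structure $(T,T')$ on $H$ from (K1). By Lemma~\ref{lem:S3}, $\operatorname{Out}(H)$ is not abelian, so by (A4) the group $H$ is ordinary, of characteristic $p$ say. By Lemma~\ref{lem:red}(iv) we can choose a prime $\ell\mid m$ with $\ell\ne p$; this is the purpose of that statement. Let $\mathcal K$ and $S$ be as in Lemma~\ref{lem:S3}. We show that all of $\operatorname{Out}(H)$ stabilizes $\mathcal K$, which contradicts that lemma.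

Suppose first that $H\ne P\Omega_8^+(q)$. By (A2), $\operatorname{Out}(H)/D$ is abelian, so the derived group of $S$, which has order $3$, lies in $D$. Thus $3\mid d$, and Table~\ref{tab:data} shows that $H$ has type $A_n$, ${}^2A_n$, $E_6$ or ${}^2E_6$. By (A3) and Lemma~\ref{lem:fix}, $\operatorname{Aut}(H)$ is generated by automorphisms that fix every class of subgroups of order $\ell$. So $\operatorname{Out}(H)$ stabilizes $\mathcal K$.

Now let $H=P\Omega_8^+(q)$. Lemma~\ref{lem:fix} says nothing about graph automorphisms of type $D_4$, but the group $S$ takes their place. Here $d\in\{1,4\}$, so $S\cap D$ is a normal $2$-subgroup of $S\cong S_3$, hence trivial, and $S$ embeds in $\Phi\times\Gamma$. The kernel of the projection of this copy of $S$ to $\Gamma$ lies in $\Phi$, which is central in $\Phi\times\Gamma$; as $S_3$ has trivial center, the kernel is trivial. So $S$ maps onto $\Gamma$, and $\operatorname{Out}(H)=S\cdot\langle D,\bar\varphi\rangle$. The group $S$ stabilizes $\mathcal K$, and $\langle D,\bar\varphi\rangle$ fixes every class of subgroups of order $\ell$ by Lemma~\ref{lem:fix}. So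 $\operatorname{Out}(H)$ stabilizes $\mathcal K$.
\end{proof}

\section{The inequality $N>\Theta\,\omega^3$}\label{sec:ineq}

\begin{proposition}\label{prop:ineq}
Every $H\in\mathcal L$ satisfies $N>\Theta\,\omega^3$.
\end{proposition}

Put $R=N/\omega^3$. The reason for the inequality is a comparison of exponents: $N$ is roughly $q^{r(h+1)}$ and $\omega^3$ is at most roughly $q^{3r}$, while $\Theta$ grows like $\log\log|H|$. The margin $q^{r(h-2)}$ is ample except for small rank and small $q$, where the constants have to be followed.

\subsection{General bounds}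

By a theorem of Menezes, Quick and Roney-Dougal \cite{MQR}, two random elements generate a given nonabelian finite simple group with probability at least $53/90$. An automorphism that fixes a generating pair is trivial, so all orbits of $\operatorname{Aut}(H)$ on generating pairs have length $|H|\,|\operatorname{Out}(H)|$, and
\begin{equation}\label{eq:N}
N\ge\frac{53}{90}\cdot\frac{|H|}{|\operatorname{Out}(H)|}.
\end{equation}

\begin{lemma}\label{lem:eps}
Let $H\in \mathcal L$ be ordinary and write $|\mathbf G^F|=\varepsilon\,q^{r(h+1)}$. Then $0.574<\varepsilon<1$, and $\varepsilon\ge0.6875$ in types ${}^2A_n$, ${}^2D_n$, ${}^2E_6$.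
\end{lemma}

\begin{proof}
By the order formula, $\varepsilon=\prod_i(1\mp q^{-d_i})$ outside type ${}^3D_4$. We use $\prod(1-x_i)\ge1-\sum x_i$ for $x_i\in[0,1]$, and $(1-x)(1+y)<1$ for $0<y\le x$.

In the untwisted types $\varepsilon<1$. In those other than $D_n$ the degrees are distinct and at least $2$, so
\[
\varepsilon\ge\prod_{i\ge2}(1-2^{-i})\ge\tfrac34\cdot\tfrac78\cdot\Bigl(1-\sum_{i\ge4}2^{-i}\Bigr)=\tfrac34\cdot\tfrac78\cdot\tfrac78>0.574 .
\]
Next, $\prod_{i\ge1}(1-q^{-2i})\ge\frac34\bigl(1-\sum_{i\ge2}4^{-i}\bigr)=\frac34\cdot\frac{11}{12}=0.6875$. In type $D_n$ with $n\ge4$ this gives $\varepsilon\ge(1-2^{-4})\cdot0.6875>0.64$. In types ${}^2A_n$, ${}^2D_n$, ${}^2E_6$ the factors $1-q^{-j}$ occur for distinct even $j$ and the other factors exceed $1$, so $\varepsilon\ge0.6875$. For the upper bound, pair each factor $1+q^{-j}$ with its own factor $1-q^{-j'}$, $j'<j$: take $j'=j-1$ in type ${}^2A_n$, $j'=2$ for $j=n$ in type ${}^2D_n$, and $j'=2,6$ for $j=5,9$ in type ${}^2E_6$. In type ${}^3D_4$ we have $\varepsilon=(1-q^{-2})(1-q^{-6})(1+q^{-4}+q^{-8})$, which exceeds $\frac34\cdot\frac{63}{64}>0.73$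 and is less than $1$ because $q^{-4}+q^{-8}\le q^{-2}$.
\end{proof}

For ordinary $H$ we have $|H|=\varepsilon q^{r(h+1)}/d$, $|\operatorname{Out}(H)|=dfg$ and $\omega<\kappa q^r$. With $E=r(h-2)$, inequality \eqref{eq:N} gives
\begin{equation}\label{eq:R}
R\ \ge\ \frac{53}{90}\cdot\frac{\varepsilon\,q^{E}}{d^2fg\kappa^3}\ \ge\ \frac{0.33\,q^{E}}{d^2fg\kappa^3}\ \ge\ \frac{0.33\,q^{E-1}}{M}\qquad\text{for any }M\ge\tfrac12d^2g\kappa^3,
\end{equation}
where the last step uses $2f\le2^f\le q$.

\begin{lemma}\label{lem:theta}
If $\pi\le8$, then $\Theta=10$. If $|H|\le2^\Lambda$ with $\Lambda\ge9$, then $\Theta\le10+\Lambda/3$.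
\end{lemma}

\begin{proof}
The first claim holds since $3\le\pi\le8$ gives $\lfloor\log_3\pi\rfloor=1$. For the second, $2^\pi\le|H|$ gives $\pi\le\Lambda$. If $\Lambda<27$, then $\Theta\le7+3\cdot2=13\le10+\Lambda/3$. If $\Lambda\ge27$, then $\Theta\le7+3\log_3\Lambda\le7+\Lambda/3$, because $\Lambda/3-3\log_3\Lambda$ vanishes at $27$ and has derivative $\frac13-\frac{3}{\Lambda\ln3}>0$ for $\Lambda\ge27$.
\end{proof}

For ordinary $H$ we take $\Lambda=r(h+1)\log_2q$. This is allowed, since $\varepsilon<1$ and $r(h+1)\ge10$ throughout Table~\ref{tab:data}.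

\begin{lemma}\label{lem:mono}
Let $C,A>0$, $e\ge2$ and $q_0\ge2$. If $Cq^e>10+A\log_2q$ holds for $q=q_0$, then it holds for all $q\ge q_0$.
\end{lemma}

\begin{proof}
The function $q^e/\ln q$ is increasing for $q\ge2$, since its logarithmic derivative is $(e-1/\ln q)/q$ and $1/\ln2<2$. So passing from $q_0$ to $q$ multiplies the left side by at least $\ln q/\ln q_0$, and the right side by at most this factor.
\end{proof}

\subsection{Small groups}

For the groups in Tables~\ref{tab:small1} and~\ref{tab:small2} we have $\pi\le5$, so $\Theta=10$. The prime divisors of $|H|$ are read off from the order formula.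

In Table~\ref{tab:small1} we use \eqref{eq:N} and a direct bound on $\omega$. By \cite{ATLAS}, the nontrivial elements of $PSp_4(3)$ have orders $2,3,4,5,6,9,12$; those of $PSp_4(4)$ have orders $2,3,4,5,6,10,15,17$; and the element orders in $L_4(3)$ and $U_4(3)$ are at most $20$ and $12$. For $PSp_4(5)$, Corollary~\ref{cor:omega} gives $\omega\le2\cdot5^2-1$, and for ${}^2F_4(2)'$, whose order is taken from \cite{ATLAS}, it gives $\omega\le79$.

\begin{table}[ht]
\begin{center}
\begin{tabular}{lrcrcrl}
$H$ & $|H|$ & $|\operatorname{Out}(H)|$ & $N\ge$ & $\omega\le$ & $10\,\omega^3\le$ & primes\\ \hline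
$PSp_4(3)$ & $25920$ & $2$ & $7632$ & $7$ & $3430$ & $2,3,5$\\
$PSp_4(4)$ & $979200$ & $4$ & $144160$ & $8$ & $5120$ & $2,3,5,17$\\
$PSp_4(5)$ & $4680000$ & $2$ & $1378000$ & $49$ & $1176490$ & $2,3,5,13$\\
$L_4(3)$ & $6065280$ & $4$ & $892944$ & $19$ & $68590$ & $2,3,5,13$\\
$U_4(3)$ & $3265920$ & $8$ & $240408$ & $11$ & $13310$ & $2,3,5,7$\\
${}^2F_4(2)'$ & $17971200$ & $2$ & $5291520$ & $79$ & $4930390$ & $2,3,5,13$
\end{tabular}
\end{center}
\caption{Groups for which $N>10\,\omega^3$ follows from \eqref{eq:N} and a direct bound on $\omega$.}\label{tab:small1}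
\end{table}

In Table~\ref{tab:small2} we use the first inequality in \eqref{eq:R}. The lower bounds for $\varepsilon$ come from Lemma~\ref{lem:eps} or from the exact values: $(1-q^{-2})(1-q^{-4})$ for $PSp_4(q)$; $\frac{15}{16}\cdot\frac{63}{64}\cdot\frac{255}{256}$ for $L_4(4)$, and a larger number for $U_4(4)$; and $\frac34\cdot\frac78\cdot\frac{15}{16}\cdot\frac{31}{32}$ for $L_5(2)$.

\begin{table}[ht]
\begin{center}
\begin{tabular}{lccccll}
$H$ & $(d,f,g,\kappa)$ & $d^2fg\kappa^3$ & $q^E$ & $\varepsilon\ge$ & $R\ge$ & primes\\ \hline
$PSp_4(7)$ & $(2,1,1,2)$ & $32$ & $7^4$ & $0.979$ & $43$ & $2,3,5,7$\\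
$PSp_4(8)$ & $(1,3,2,3)$ & $162$ & $8^4$ & $0.984$ & $14.6$ & $2,3,5,7,13$\\
$PSp_4(9)$ & $(2,2,1,3)$ & $216$ & $9^4$ & $0.987$ & $17.6$ & $2,3,5,41$\\
$L_4(4)$ & $(1,2,2,3)$ & $108$ & $4^6$ & $0.91$ & $20$ & $2,3,5,7,17$\\
$U_4(4)$ & $(1,2,2,3)$ & $108$ & $4^6$ & $0.91$ & $20$ & $2,3,5,13,17$\\
$L_4(5)$ & $(4,1,2,2)$ & $256$ & $5^6$ & $0.574$ & $20$ & $2,3,5,13,31$\\
$U_4(5)$ & $(2,1,2,2)$ & $64$ & $5^6$ & $0.574$ & $80$ & $2,3,5,7,13$\\
$PSp_6(2)$ & $(1,1,1,4)$ & $64$ & $2^{12}$ & $0.574$ & $21$ & $2,3,5,7$\\
$G_2(3)$ & $(1,1,2,3)$ & $54$ & $3^8$ & $0.574$ & $40$ & $2,3,7,13$\\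
$L_5(2)$ & $(1,1,2,4)$ & $128$ & $2^{12}$ & $0.595$ & $11.2$ & $2,3,5,7,31$\\
$U_5(2)$ & $(1,1,2,4)$ & $128$ & $2^{12}$ & $0.6875$ & $12.9$ & $2,3,5,11$
\end{tabular}
\end{center}
\caption{Groups for which $R>10$ follows from $R\ge\frac{53}{90}\,\varepsilon q^E/(d^2fg\kappa^3)$.}\label{tab:small2}
\end{table}

\subsection{Families of fixed rank}

Each row of Table~\ref{tab:fam} concerns all prime powers $q\ge q_0$ of the stated kind. It lists upper bounds for $d,g,\kappa$, taken from Table~\ref{tab:data} and from $\kappa=1+\lceil\log_ph\rceil\le1+\lceil\log_2h\rceil$, and the resulting constant $M$ for \eqref{eq:R}. The last two columns show that $0.33\,q^{E-1}/M>10+\Lambda/3$ at $q=q_0$. By Lemma~\ref{lem:mono} this holds for all $q\ge q_0$, and then $R>\Theta$ by \eqref{eq:R} and Lemma~\ref{lem:theta}. In the last row, $40$ is the smallest value of $E$ (type $F_4$) and $248$ the largest value of $r(h+1)$ (type $E_8$).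

\begin{table}[ht]
\begin{center}
\begin{tabular}{llcccrcrc}
$H$ & $q$ & $q_0$ & $d,g,\kappa\le$ & $M$ & $E$ & $r(h+1)$ & $\frac{0.33\,q_0^{E-1}}{M}\ge$ & $10+\frac{\Lambda}{3}\le$\\ \hline
$PSp_4(q)$ & $p\ge5$ & $11$ & $2,1,2$ & $16$ & $4$ & $10$ & $27$ & $21.6$\\
 & $p=2$ & $16$ & $1,2,3$ & $27$ & $4$ & $10$ & $50$ & $24$\\
 & $p=3$ & $27$ & $2,1,3$ & $54$ & $4$ & $10$ & $120$ & $26$\\
$L_4(q),U_4(q)$ & $p\ge5$ & $7$ & $4,2,2$ & $128$ & $6$ & $15$ & $43$ & $24.1$\\
 & $p=2$ & $8$ & $1,2,3$ & $27$ & $6$ & $15$ & $400$ & $25$\\
 & $p=3$ & $9$ & $4,2,3$ & $432$ & $6$ & $15$ & $45$ & $26$\\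
$PSp_6(q),\Omega_7(q)$ & any & $3$ & $2,1,4$ & $128$ & $12$ & $21$ & $450$ & $21.2$\\
$G_2(q)$ & any & $4$ & $1,2,4$ & $64$ & $8$ & $14$ & $84$ & $20$\\
$L_5(q),U_5(q)$ & any & $3$ & $5,2,4$ & $1600$ & $12$ & $24$ & $36$ & $22.7$\\
$L_6(q),U_6(q)$ & any & $2$ & $6,2,4$ & $2304$ & $20$ & $35$ & $75$ & $21.7$\\
$PSp_8(q),\Omega_9(q)$ & any & $2$ & $2,1,4$ & $128$ & $24$ & $36$ & $21000$ & $22$\\
$P\Omega_8^\pm(q),{}^3D_4(q)$ & even & $2$ & $1,6,4$ & $192$ & $16$ & $28$ & $56$ & $19.4$\\
 & odd & $3$ & $4,6,4$ & $3072$ & $16$ & $28$ & $1500$ & $25$\\
$F_4,E_6,{}^2E_6,E_7,E_8$ & any & $2$ & $3,2,6$ & $1944$ & $40$ & $248$ & $9\cdot10^7$ & $93$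
\end{tabular}
\end{center}
\caption{Families of fixed rank, for $q\ge q_0$. Here $M$ bounds $\frac12d^2g\kappa^3$, $E=r(h-2)$, and the last two columns compare the lower bound for $R$ with the upper bound for $\Theta$ at $q=q_0$.}\label{tab:fam}
\end{table}

The three tables leave no gaps in these families. For $PSp_4(q)$ the values $q=3,4,5,7,8,9$ are in Tables~\ref{tab:small1} and~\ref{tab:small2}. For $L_4(q)$ and $U_4(q)$ the values $q=3,4,5$ are in those tables, $L_4(2)$ is not in $\mathcal L$, and $U_4(2)\cong PSp_4(3)$. The groups $PSp_6(2)$, $G_2(3)$, $L_5(2)$, $U_5(2)$ are in Table~\ref{tab:small2}.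

\subsection{Classical groups of large rank}

Fix $q$ and let $n$ grow. In each of the three series below, \eqref{eq:R} gives $R\ge b_n$ with the stated $b_n$, and for the smallest $n$ the number $b_n$ is the bound in the corresponding row of Table~\ref{tab:fam}, so that $b_n>10+\Lambda_n/3$, where $\Lambda_n=r(h+1)\log_2q$. It suffices to show that $b_{n+1}/b_n>2>\Lambda_{n+1}/\Lambda_n$, since $10+\Lambda/3$ grows by a factor at most $\Lambda_{n+1}/\Lambda_n$.

\emph{$L_n(q)$ and $U_n(q)$, $n\ge6$.} Here $d\le n$, $g=2$, and $\kappa\le n-2$ because $n\le2^{n-3}$. So $b_n=0.33\,q^{(n-1)(n-2)-1}/(n^2(n-2)^3)$. The exponent grows by $2(n-1)\ge10$ and the denominator by a factor at most $(7/6)^2(5/4)^3<3$. Also $\Lambda_{n+1}/\Lambda_n=\frac{n}{n-1}\cdot\frac{n+2}{n+1}\le\frac{48}{35}$.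

\emph{$PSp_{2n}(q)$ and $\Omega_{2n+1}(q)$, $n\ge4$.} Here $d\le2$, $g=1$, and $\kappa\le n$ because $2n\le2^{n-1}$. So $b_n=0.33\,q^{2n(n-1)-1}/(2n^3)$. The exponent grows by $4n\ge16$ and the denominator by a factor at most $(5/4)^3<2$. Also $\Lambda_{n+1}/\Lambda_n=\frac{n+1}{n}\cdot\frac{2n+3}{2n+1}\le\frac{55}{36}$.

\emph{$P\Omega^\pm_{2n}(q)$, $n\ge4$.} Here $d\le d_0$, where $d_0=1$ for even $q$ and $d_0=4$ for odd $q$; further $g\le6$, and $\kappa\le n$ because $2n-2\le2^{n-1}$. So $b_n=0.33\,q^{2n(n-2)-1}/(3d_0^2n^3)$. The exponent grows by $4n-2\ge14$ and the denominator by a factor at most $(5/4)^3<2$. Also $\Lambda_{n+1}/\Lambda_n=\frac{n+1}{n}\cdot\frac{2n+1}{2n-1}\le\frac{45}{28}$.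

\subsection{The groups ${}^2F_4(q)$, $q=2^f\ge8$}

The order $|H|=q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)$ equals $q^{26}$ times $(1+q^{-6})(1-q^{-4})\cdot(1+q^{-3})(1-q^{-1})$, a number less than $1$ and greater than $(1-8^{-4})\cdot\frac78>0.57$. By (A4), $|\operatorname{Out}(H)|=f\le q/2$, and $\omega<5q^4$ by Corollary~\ref{cor:omega}. So
\[
R\ge\frac{0.33\,q^{26}}{125\,f\,q^{12}}\ge0.005\,q^{13},\qquad \Theta\le10+\tfrac{26}3\log_2q ,
\]
by \eqref{eq:N} and Lemma~\ref{lem:theta}. At $q=8$ the first bound exceeds $10^9$ and the second is $36$, and Lemma~\ref{lem:mono} covers larger $q$. This completes the proof of Proposition~\ref{prop:ineq}.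

\subsection{Proof of Theorem~\ref{thm:main}}

A Beauville group is generated by two entries of a triple, and $A_5$ is not a Beauville group by Lemma~\ref{lem:A5}. Conversely, let $G=H^k$ be $2$-generated and not isomorphic to $A_5$. If $k=1$, use (K1). If $H\notin\mathcal L$, use (K2) or (K3). Let $H\in\mathcal L$ and $k\ge2$; then $k\le N$ by Lemma~\ref{lem:hall}. For $k=2$ use Proposition~\ref{prop:two}, and for $3\le k\le N$ use Propositions~\ref{prop:three} and~\ref{prop:ineq}. The second formulation of the theorem follows from the first by Lemma~\ref{lem:hall}. \qed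

\section{Products of nonisomorphic simple groups}\label{sec:products}

Theorem~\ref{thm:main} extends to products of different simple groups, except that a single factor $A_5$ can still obstruct.

\begin{theorem}\label{thm:products}
Let $G=\prod_iH_i^{k_i}$ be $2$-generated, where the $H_i$ are pairwise nonisomorphic nonabelian finite simple groups and $k_i\ge1$.
\begin{itemize}
\item[(1)] If $A_5$ does not occur with multiplicity exactly one, then $G$ is a Beauville group.
\item[(2)] If $G=A_5\times K$, where $A_5$ is not a factor of $K$ and $5\nmid|K|$ (including the case $K=1$), then $G$ is not a Beauville group.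
\item[(3)] If $G=A_5\times K$, where $A_5$ is not a factor of $K$, and $K$ has a Beauville structure in which at least one of the six elements has order divisible by $5$, then $G$ is a Beauville group.
\end{itemize}
\end{theorem}

\begin{proof}
Goursat's lemma states that if a subgroup $M$ of $G_1\times G_2$ projects onto both factors, then $G_1/(M\cap G_1)\cong G_2/(M\cap G_2)$. So $M=G_1\times G_2$ when $G_1$ and $G_2$ have no composition factor in common. By induction on the number of factors, triples of the groups $H_i^{k_i}$, read coordinatewise, give a triple of $G$; likewise a triple of $A_5$ and a triple of $K$ give a triple of $A_5\times K$. In (1) and (3), $G$ is neither solvable nor $A_5$, so Lemma~\ref{lem:hyp} takes care of hyperbolicity.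

(1) Each $H_i^{k_i}$ is a quotient of $G$, hence $2$-generated, and is not $A_5$. By Theorem~\ref{thm:main} it has a Beauville structure $(X_i,X'_i)$. Let $X$ and $X'$ be the triples of $G$ formed from the $X_i$ and from the $X'_i$. The projection of $\Sigma(X)\cap\Sigma(X')$ to $H_i^{k_i}$ lies in $\Sigma(X_i)\cap\Sigma(X'_i)=\{1\}$ for each $i$, so the intersection is trivial.

(2) A triple $X$ of $G$ projects to a triple of $A_5$, so by Lemma~\ref{lem:A5} it has an entry of order divisible by $5$, and $\Sigma(X)$ contains a subgroup of order $5$. Since $5\nmid|K|$, this is a Sylow $5$-subgroup of $G$. So $\Sigma(X)$ contains all Sylow $5$-subgroups of $G$, for every triple $X$.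

(3) Let $(Y,Y')$ be the given structure on $K$, named so that the entry of $Y'$ in some position $y$ has order divisible by $5$. Take the triples $X_{255}$ and $X_{335}$ of Example~\ref{ex:A5}. Let $X$ be the triple of $G$ formed from $X_{255}$ and $Y$, and let $X'$ be formed from $Y'$ and the rotation of $X_{335}$ that has its entry of order $5$ in position $y$. Suppose that $\Sigma(X)\cap\Sigma(X')$ contains an element of prime order $p$. Its $K$-component lies in $\Sigma(Y)\cap\Sigma(Y')=\{1\}$, so it has the form $(x,1)$, with $x\in\Sigma(X_{255})\cap\Sigma(X_{335})$ of order $p$. The first set has no elements of order $3$ and the second no involutions, so $p=5$. As an element of $\Sigma(X')$, the pair $(x,1)$ is conjugate to a power of an entry $(u,v)$ of $X'$ with $5\mid o(u)$, and so $(u,v)$ is the entry in position $y$. There $o(u)=5$ and $5\mid o(v)$. Hence $o(v)_5$ is the full $5$-part of the order of $(u,v)$, and, as in the definition of supports, the subgroup of order $5$ of $\langle(u,v)\rangle$ has nontrivial $K$-component. This contradicts the form $(x,1)$.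
\end{proof}

For example, $A_5\times L_2(7)$ is $2$-generated by Goursat's lemma, but it is not a Beauville group by (2), since $|L_2(7)|=168$. So the equivalence in Theorem~\ref{thm:main} does not extend verbatim to all products of simple groups. When $A_5$ has multiplicity one, $5$ divides $|K|$, and the hypothesis of (3) is not known to hold, Theorem~\ref{thm:products} makes no assertion.

\begin{thebibliography}{9}

\bibitem{ATLAS} \emph{ATLAS}.

\bibitem{Carter} Carter, \emph{Finite Groups of Lie Type}.

\bibitem{GLS} Gorenstein, Lyons and Solomon, \emph{The Classification of the Finite Simple Groups, No.~3}.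

\bibitem{GK} Guralnick and Kantor, \emph{J. Algebra} 234 (2000).

\bibitem{Huppert} Huppert, \emph{Endliche Gruppen I}.

\bibitem{Jones} Gareth A. Jones, Characteristically simple Beauville groups, I: cartesian powers of alternating groups, arXiv:1304.5444 (2013).

\bibitem{King} King, \emph{J. Algebra} 478 (2017).

\bibitem{MQR} Menezes, Quick and Roney-Dougal, \emph{Israel J. Math.} 198 (2013).

\end{thebibliography}
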